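\title{Hecke operators and Steinberg symbols of cyclotomic units:\\ a conjecture of Sharifi}

\begin{abstract}
Let $N$ and $p$ be primes $\geq 5$ with $p\mid N-1$. Sending modular symbols on $X_1(N)$ to the Steinberg symbols $\langle 1-\zeta_N^u,1-\zeta_N^v\rangle$ defines a map $\tilde\varpi$ from a relative homology group of $X_1(N)$ to $K_2(\mathbf Z[\zeta_N,\frac1{Np}])\otimes\mathbf Z_p$. We prove Sharifi's conjecture that $\tilde\varpi$ is annihilated by $T_\ell-\ell\langle\ell\rangle-1$ for all primes $\ell\neq N$ and by $T_N-1$. The symbols are lifted to $K_2$ of the function field of a two-dimensional torus, where identities modulo symbols with a monomial entry can be checked on residues; one then specializes at torsion points, where monomials become roots of unity. The method gives the analogous statement at every level $M\geq4$ with coefficients in $\mathbf Z[\frac1{2M}]$.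
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Two families of objects are indexed by pairs $(u,v)$ of residues modulo an integer $M$: certain geodesics on the modular curve $X_1(M)$, and the Steinberg symbols $\langle 1-\zeta_M^u,1-\zeta_M^v\rangle$ in $K_2$ of a cyclotomic ring. Up to torsion killed by $2M$, the symbols satisfy all the linear relations that the geodesics satisfy in homology, so there is a linear map from homology to $K_2$. Homology carries Hecke operators; on $K_2$ one sees only the Galois action. The question is what the Hecke operators become on the other side.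

\subsection{Modular symbols}
Let $M\geq4$ be an integer, let
\[
\Gamma_1(M)=\Big\{\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm{SL}_2(\mathbf Z):c\equiv0,\ d\equiv1\pmod M\Big\},
\]
and let $X_1(M)=\Gamma_1(M)\backslash(\mathfrak h\cup\mathbf P^1(\mathbf Q))$ be the compact modular curve, where $\mathfrak h$ is the upper half-plane. For $\alpha,\beta\in\mathbf P^1(\mathbf Q)$, the modular symbol $\{\alpha,\beta\}$ is the class of the image of the geodesic from $\alpha$ to $\beta$ in the singular homology of $X_1(M)$ relative to any set of cusps containing its two ends. One has $\{\alpha,\beta\}+\{\beta,\beta'\}=\{\alpha,\beta'\}$, and $\{\gamma\alpha,\gamma\beta\}=\{\alpha,\beta\}$ for $\gamma\in\Gamma_1(M)$. Three kinds of operators act on relative homology.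
\begin{itemize}
\item For a prime $\ell$, the Hecke operator $T_\ell$, induced by Albanese (push-forward) functoriality, is $\{\alpha,\beta\}\mapsto\sum_i\{g_i\alpha,g_i\beta\}$, where the $g_i$ represent the cosets in $\Gamma_1(M)\backslash\Gamma_1(M)\operatorname{diag}(1,\ell)\Gamma_1(M)$.
\item For $j\in(\mathbf Z/M\mathbf Z)^\times$, the diamond operator $\langle j\rangle$ is $\{\alpha,\beta\}\mapsto\{\sigma_j\alpha,\sigma_j\beta\}$, where $\sigma_j\in\Gamma_0(M)$ is any matrix with lower-right entry $\equiv j\pmod M$.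
\item Complex conjugation $\iota$ is $\{\alpha,\beta\}\mapsto\{-\alpha,-\beta\}$.
\end{itemize}
By \cite[Prop.~5.2.1]{DS}, one may take for the $g_i$ the matrices
\begin{equation}\label{eq:reps}
\begin{pmatrix}1&j\\0&\ell\end{pmatrix}\quad(0\leq j<\ell),\qquad\text{together with}\quad \sigma_\ell\begin{pmatrix}\ell&0\\0&1\end{pmatrix}\ \text{ if }\ell\nmid M.
\end{equation}
Let $W=\left(\begin{smallmatrix}0&-1\\M&0\end{smallmatrix}\right)$; it normalizes $\Gamma_1(M)$ by \eqref{eq:conj} below. For $g=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\mathrm{SL}_2(\mathbf Z)$ the coset $\Gamma_1(M)g$ is determined by $(u,v)=(c,d)\bmod M$, and every pair $(u,v)$ with $\gcd(u,v,M)=1$ occurs, because $\mathrm{SL}_2(\mathbf Z)\to\mathrm{SL}_2(\mathbf Z/M\mathbf Z)$ is onto. So we may set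
\[
\xi(u,v)=\{Wg0,Wg\infty\}=\Big\{\frac{-d}{bM},\frac{-c}{aM}\Big\}.
\]

\subsection{The conjecture}
Let $N,p\geq5$ be primes with $p\mid N-1$, and take $M=N$. Let $\zeta_N$ be a primitive $N$th root of unity, let $\mathcal K=K_2(\mathbf Z[\zeta_N,\frac1{Np}])\otimes_{\mathbf Z}\mathbf Z_p$, and write $\langle x,y\rangle\in\mathcal K$ for the Steinberg symbol of two units $x,y$. Let $C_\infty$ be the set of cusps of $X_1(N)$ above the cusp $\Gamma_0(N)\infty$ of $X_0(N)$, and let $H_+=H_1(X_1(N),C_\infty,\mathbf Z_p)_+$ be the subgroup of $H_1(X_1(N),C_\infty,\mathbf Z_p)$ fixed by $\iota$. The $\mathbf Z_p$-linear map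
\[
\xi_1:\mathbf Z_p[((\mathbf Z/N\mathbf Z)^\times)^2]\to H_+,\qquad [(u,v)]\mapsto\frac12\Big(\Big\{\frac{-d}{bN},\frac{-c}{aN}\Big\}+\Big\{\frac{d}{bN},\frac{c}{aN}\Big\}\Big)=\frac{1+\iota}2\,\xi(u,v),
\]
is surjective, and it is known that the map $[(u,v)]\mapsto\langle1-\zeta_N^u,1-\zeta_N^v\rangle$ factors through $\xi_1$. (Both facts will also come out of Section~\ref{sec:manin}.) Let
\[
\tilde\varpi:H_+\to\mathcal K,\qquad \xi_1([(u,v)])\mapsto\langle1-\zeta_N^u,1-\zeta_N^v\rangle,
\]
be the resulting map. The following statement is a conjecture of Sharifi, in the form posed in \cite{LW}.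

\begin{theorem}\label{thm:main}
Let $N,p\geq5$ be primes with $p\mid N-1$. Then $\tilde\varpi\circ(T_\ell-\ell\langle\ell\rangle-1)=0$ for every prime $\ell\neq N$ \textup(including $\ell=2,3,p$\textup), and $\tilde\varpi\circ(T_N-1)=0$.
\end{theorem}

\subsection{Arbitrary level}
The proof does not need the level to be prime, nor the restriction to the $+$ part, nor $p$-adic coefficients. Let $M\geq4$, let $\zeta_M$ be a primitive $M$th root of unity, let $R=\mathbf Z[\frac1{2M}]$ and $\mathcal K_M=K_2(\mathbf Z[\zeta_M,\frac1M])\otimes_{\mathbf Z}R$. Let $C^\circ$ be the set of cusps of $X_1(M)$ that do \emph{not} lie above $\Gamma_0(M)0$; for $M$ prime, $C^\circ=C_\infty$. As in \cite[\S5.3]{DS}, define operators $\mathbb T_n$ by $\mathbb T_1=1$, $\mathbb T_\ell=T_\ell$,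
\[
\mathbb T_{\ell^{r+1}}=T_\ell\mathbb T_{\ell^r}-\ell\langle\ell\rangle\mathbb T_{\ell^{r-1}}\ \ (\ell\nmid M,\ r\geq1),\qquad \mathbb T_{\ell^r}=T_\ell^r\ \ (\ell\mid M),\qquad \mathbb T_n=\prod_{\ell^r\|n}\mathbb T_{\ell^r}.
\]

\begin{theorem}\label{thm:level}
Let $M\geq4$.
\begin{enumerate}
\item[(1)] There is a unique $R$-linear map $\varpi_M:H_1(X_1(M),C^\circ,R)\to\mathcal K_M$ with $\varpi_M(\xi(u,v))=\langle1-\zeta_M^u,1-\zeta_M^v\rangle$ whenever $\gcd(u,v,M)=1$ and $u,v\not\equiv0\pmod M$. It satisfies $\varpi_M\circ\iota=\varpi_M$.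
\item[(2)] $\varpi_M\circ(T_\ell-\ell\langle\ell\rangle-1)=0$ for primes $\ell\nmid M$, and $\varpi_M\circ(T_q-1)=0$ for primes $q\mid M$.
\item[(3)] For all $n\geq1$, $\ \varpi_M\circ\mathbb T_n=\varpi_M\circ\sum_{d\mid n,\ (d,M)=1}d\langle d\rangle$.
\end{enumerate}
\end{theorem}

Let $\tau_j$ be the automorphism $\zeta_M\mapsto\zeta_M^j$ of $\mathbf Q(\zeta_M)$. We shall see in \eqref{eq:diamond} that $\langle j\rangle\xi(u,v)=\xi(j^{-1}u,j^{-1}v)$, so $\varpi_M\circ\langle j\rangle=\tau_j^{-1}\circ\varpi_M$. Part (2) therefore answers the opening question: through $\varpi_M$, the operator $T_\ell$ becomes $1+\ell\tau_\ell^{-1}$ for $\ell\nmid M$ and the identity for $\ell\mid M$. The divisor sums in part (3) are those that occur as coefficients of Eisenstein series of weight two.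

\subsection{A first test: the tame symbol at $N$}\label{sub:test}
One quotient of $\tilde\varpi$ can be computed at once. The prime $\mathfrak n=(1-\zeta_N)$ of $\mathbf Q(\zeta_N)$ has residue field $\mathbf F_N$, and the tame symbol (recalled in \eqref{eq:tame}) gives a map $\partial_{\mathfrak n}:\mathcal K\to\mathbf F_N^\times\otimes\mathbf Z_p$. Both $1-\zeta_N^u$ and $1-\zeta_N^v$ are uniformizers, and $(1-\zeta_N^u)/(1-\zeta_N)=1+\zeta_N+\dots+\zeta_N^{u-1}\equiv u$. Hence the tame symbol of $\langle1-\zeta_N^u,1-\zeta_N^v\rangle$ is $-u/v\in\mathbf F_N^\times$, which equals $u/v$ in $\mathbf F_N^\times\otimes\mathbf Z_p$. This group is nonzero exactly because $p\mid N-1$; so $\tilde\varpi\neq0$.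

The cusps in $C_\infty$ are represented by fractions $x/y$ in lowest terms with $N\mid y$, and $x/y\mapsto\pm x$ is a bijection $C_\infty\to(\mathbf Z/N\mathbf Z)^\times/\{\pm1\}$; write $[x]$ for the cusp. The boundary of $\xi_1([(u,v)])$ is $[u]-[v]$, so $\partial_{\mathfrak n}\circ\tilde\varpi$ is the boundary map followed by the map $\lambda:[x]\mapsto x$ on divisors of degree zero. We have $\langle j\rangle[x]=[j^{-1}x]$. The first $\ell$ matrices in \eqref{eq:reps} fix $\infty=[1]$ and the last one sends it to $\langle\ell\rangle[1]$. Since the diamond operators commute with $T_\ell$ (Lemma~\ref{lem:commute}) and permute $C_\infty$ transitively, $T_\ell$ acts on $C_\infty$ as $\ell+\langle\ell\rangle$ for $\ell\neq N$, and $T_N$ acts as $N$. In degree zero $\lambda\circ\langle j\rangle=\lambda$, and $N$ acts as $1$ on $\mathbf F_N^\times$. So on this quotient $T_\ell=\ell+1$ and $T_N=1$, as Theorem~\ref{thm:main} predicts. The test cannot distinguish $1+\ell\langle\ell\rangle$ from $\ell+\langle\ell\rangle$, which is what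 the action on the cusps would suggest; the position of the diamond operator is decided by the residue computation in Proposition~\ref{prop:A}.

\subsection{The method}
The image of $\xi(u,v)$ under $T_\ell$ is a sum of geodesics, and each of them must be broken by a continued fraction into pieces of the form $\xi(u',v')$ before $\varpi_M$ can be applied. The outcome is a sum of symbols whose length grows with $\ell$, and relations in $K_2$ of a number field are hard to see directly. We replace $\zeta_M^u$ and $\zeta_M^v$ by variables $x$ and $y$. In $K_2$ of the function field of the torus $\mathbf G_m^2$ an element is almost determined by its residues along curves, and the residues of a continued fraction sum telescope. The identities hold only modulo symbols $\{f,x^iy^j\}$, but these die when $x$ and $y$ are specialized back to roots of unity. Section~\ref{sec:K2} recalls the $K$-theory, Section~\ref{sec:two} carries out the argument for $\ell=2$, and Section~\ref{sec:torus} proves the two identities on the torus. Section~\ref{sec:manin}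 constructs $\varpi_M$, Section~\ref{sec:hecke} rewrites Hecke operators as sums over lattices and proves Theorem~\ref{thm:level}, and Section~\ref{sec:end} deduces Theorem~\ref{thm:main}.

\section{Symbols, residues and specialization}\label{sec:K2}

Until Section~\ref{sec:end}, $M\geq4$ is fixed, $\zeta=\zeta_M$, $k=\mathbf Q(\zeta)$, $\mu_M=\langle\zeta\rangle$, $R=\mathbf Z[\frac1{2M}]$, and $A_R=A\otimes_{\mathbf Z}R$ for an abelian group $A$. The ring $R$ is flat over $\mathbf Z$.

\subsection{Symbols}
For a field $F$, the group $K_2(F)$ is the quotient of $F^\times\otimes_{\mathbf Z}F^\times$ by the subgroup generated by the elements $a\otimes(1-a)$, $a\neq0,1$. This is Milnor's $K_2$, equal to Quillen's by Matsumoto's theorem. We write it additively, with $\{a,b\}$ for the class of $a\otimes b$. The definition implies $\{a,-a\}=0$, $\{a,b\}=-\{b,a\}$ and $\{a,a\}=\{a,-1\}$. The group $\pm\mu_M$ is killed by $2M$. So for a field $F\supseteq k$, $\omega\in\pm\mu_M$ and $f\in F^\times$,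
\begin{equation}\label{eq:kill}
\omega\text{ is trivial in }(F^\times)_R,\qquad\{f,\omega\}=0\ \text{ and }\ \{f,f\}=0\ \text{ in }K_2(F)_R.
\end{equation}
We often use
\begin{equation}\label{eq:inv}
1-t^{-1}=-t^{-1}(1-t).
\end{equation}

\begin{lemma}[three-term identity]\label{lem:three}
For $x,y\in F^\times$ with $x,y,xy\neq1$,
\[
\{1-x,1-y\}=\{1-x,1-xy\}+\{1-xy,1-y\}-\Big\{\frac{1-x}{1-xy},x\Big\}-\{1-xy,-1\}.
\]
\end{lemma}

\begin{proof}
Put $a=1-x$, $b=1-y$, $c=1-xy$. Since $a+xb=c$, we have $0=\{a/c,xb/c\}=\{a/c,x\}+\{a,b\}-\{a,c\}-\{c,b\}+\{c,c\}$, and $\{c,c\}=\{c,-1\}$.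
\end{proof}

\subsection{Tame symbols}
A discrete valuation $v$ of $F$ with residue field $\kappa$ defines the tame symbol, or residue, a homomorphism
\begin{equation}\label{eq:tame}
\partial_v:K_2(F)\to\kappa^\times,\qquad\partial_v\{f,g\}=\overline{(-1)^{v(f)v(g)}f^{v(g)}g^{-v(f)}}.
\end{equation}
Milnor's theorem \cite[Thm.~2.3]{Mil} states that for any field $F$ the sequence
\begin{equation}\label{eq:milnor}
0\to K_2(F)\to K_2(F(y))\xrightarrow{\ (\partial_\pi)\ }\bigoplus_\pi(F[y]/\pi)^\times\to0
\end{equation}
is exact, where $\pi$ runs over the monic irreducible polynomials of $F[y]$. We use only exactness in the middle.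

\subsection{Specialization}
We shall have to evaluate elements of $K_2$ of a function field at a point, including elements such as $\{f,x\}$ where $f$ has a zero or a pole at that point. The remedy is to replace values by leading coefficients.

\begin{lemma}\label{lem:sp}
Let $v$ be a discrete valuation of $F$ with uniformizer $\pi$ and residue field $\kappa$. There is a homomorphism $\mathrm{sp}_\pi:K_2(F)\to K_2(\kappa)$ with $\mathrm{sp}_\pi\{\pi^if,\pi^jg\}=\{\bar f,\bar g\}$ for all units $f,g$ and $i,j\in\mathbf Z$.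
\end{lemma}

\begin{proof}
The formula is bimultiplicative, so it suffices to see that it kills $\{a,1-a\}$ for $a=\pi^if$. If $i>0$, the result is $\{\bar f,1\}=0$. If $i<0$, then $1-a=\pi^i(\pi^{-i}-f)$ and the result is $\{\bar f,-\bar f\}=0$. If $i=0$, the result is $\{\bar f,1-\bar f\}=0$ when $\bar f\neq1$, and has first entry $1$ when $\bar f=1$.
\end{proof}

For a point $P=(x_0,y_0)\in k^2$, specialize first at the place $y=y_0$ of $k(x)(y)$, then at the place $x=x_0$ of $k(x)$:
\[
\mathrm{sp}_P=\mathrm{sp}_{x-x_0}\circ\mathrm{sp}_{y-y_0}:K_2(k(x,y))\to K_2(k).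
\]
Then $\mathrm{sp}_P\{f,g\}=\{\lambda_P(f),\lambda_P(g)\}$, where $\lambda_P:k(x,y)^\times\to k^\times$, the iterated leading coefficient, is a homomorphism and is the identity on $k^\times$. If $f$ is a polynomial with $f(P)\neq0$, then $f(x,y_0)\neq0$ and this polynomial does not vanish at $x_0$, so $\lambda_P(f)=f(P)$.

\subsection{From the ring to the field}
The Steinberg symbol $\langle x,y\rangle\in K_2(A)$ of two units of a commutative ring $A$ is compatible with ring homomorphisms and equals $\{x,y\}$ when $A$ is a field. For $A=\mathbf Z[\zeta,\frac1M]$, the localization sequence $\bigoplus_vK_2(\kappa_v)\to K_2(A)\to K_2(k)$ is exact, where $v$ runs over the finite places of $k$ not dividing $M$. Since $K_2$ of a finite field is zero, $\mathcal K_M$ embeds in $K_2(k)_R$, and we compute there. For $u\not\equiv0\pmod M$ the element $1-\zeta^u$ is a unit of $A$: if $\zeta^u$ has order $m$, then $1-\zeta^u$ divides $\prod_{i=1}^{m-1}(1-\zeta^{ui})=m$, and $m\mid M$.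

\section{The case $\ell=2$ by hand}\label{sec:two}

Let $M$ be odd and $u,v,u+v\not\equiv0\pmod M$. Section~\ref{sec:hecke} will show that $\varpi_M(T_2\xi(u,v))$ is the value at $x=\zeta^{u/2}$, $y=\zeta^{v/2}$ of
\begin{equation}\label{eq:A2}
A=\{1-x^2,1-y\}+\{1-x,1-y^2\}+\{1-xy,1-y^2\}+\{1-x^2,1-xy\},
\end{equation}
where $u/2$ and $v/2$ are taken modulo $M$, while $\varpi_M((2\langle2\rangle+1)\xi(u,v))$ is the value at the same point of
\[
B=2\{1-x,1-y\}+\{1-x^2,1-y^2\}.
\]
Regard $A$ and $B$ as elements of $K_2(k(x,y))$ and compute their residues along the irreducible curves of the torus $xy\neq0$. By \eqref{eq:tame}, only five curves matter. The table lists the residues of the four terms of $A$, in order, and that of $B$.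
\[
\begin{array}{c|cccc|c}
 & A_1&A_2&A_3&A_4&B\\\hline
x=1&(1-y)^{-1}&(1-y^2)^{-1}&1&(1-y)^{-1}&(1-y)^{-2}(1-y^2)^{-1}\\
x=-1&(1-y)^{-1}&1&1&(1+y)^{-1}&(1-y^2)^{-1}\\
y=1&1-x^2&1-x&1-x&1&(1-x)^2(1-x^2)\\
y=-1&1&1-x&1+x&1&1-x^2\\
xy=1&1&1&(1-y^2)^{-1}&1-x^2&1
\end{array}
\]
On the first four curves the residues of $A$ and $B$ agree. On $xy=1$ the residue of $A-B$ is $(1-x^2)/(1-x^{-2})=-x^2$, which is not trivial but is a monomial up to sign. It is cancelled by adding $\{1-xy,-x^2\}$, which has no other residue on the torus. Two applications of \eqref{eq:milnor}, written out in the proof of Proposition~\ref{prop:crit}, then give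
\[
A-B=-\{1-xy,-x^2\}+\{q,y\}+\{c,x\}+b,\qquad q\in k(x)^\times,\ c\in k^\times,\ b\in K_2(k).
\]
Residues cannot see the constant $b$. To find it, apply $\mathrm{sp}_{(0,0)}$: the functions $1-x,\dots,1-xy$ have value $1$ at the origin, and $x,y$ have leading coefficient $1$, so every other term dies and $b=0$. Finally apply $\mathrm{sp}_P$ with $P=(\zeta^{u/2},\zeta^{v/2})$. Each remaining term on the right acquires an entry in $\pm\mu_M$ and vanishes in $K_2(k)_R$ by \eqref{eq:kill}, whatever $q$ does at $P$. Hence $A(P)=B(P)$, which is the relation $T_2=2\langle2\rangle+1$ on $\xi(u,v)$.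

If $u+v\equiv0$, then $1-xy$ vanishes at $P$ and \eqref{eq:A2} has no value there; a different continued fraction must be used, and Lemma~\ref{lem:good} provides it.

\begin{remark}
For $\ell=2$ residues can be avoided. Lemma~\ref{lem:three} for $(x,y)$ and for $(-x,-y)$ gives $A_3+A_4\equiv\{1-x,1-y\}+\{1+x,1+y\}$ modulo symbols with an entry $\pm x$ or $-1$, and expanding $1-x^2=(1-x)(1+x)$ and $1-y^2=(1-y)(1+y)$ in $A_1$, $A_2$ and $B$ finishes the proof. The residue argument is the one that does not depend on $\ell$.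
\end{remark}

\section{Two identities on the torus}\label{sec:torus}

\subsection{The residue criterion}
Hecke operators move between lattices, so we attach a torus to each lattice. Let $L\subset\mathbf Q^2$ be a lattice (of column vectors), $k[L]=\bigoplus_{w\in L}kz^w$ its group algebra, $T_L=\operatorname{Spec}k[L]$, and $F_L$ the fraction field of $k[L]$. A basis $(w,w')$ of $L$ identifies $k[L]$ with $k[x^{\pm1},y^{\pm1}]$, where $x=z^w$, $y=z^{w'}$. This ring is factorial, so each prime divisor (irreducible curve) $C$ of $T_L$ is cut out by an irreducible $f_C\in k[L]$; it has a valuation $v_C$, a function field $k(C)$ and a residue map $\partial_C$. Define: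
\begin{itemize}
\item $J_L\subset K_2(F_L)_R$, the $R$-span of the symbols $\{f,z^w\}$ with $f\in F_L^\times$, $w\in L$;
\item $B_L\subset K_2(F_L)_R$, the $R$-span of the symbols $\{1-\omega z^w,1-\omega'z^{w'}\}$ with $\omega,\omega'\in\mu_M$ and $w,w'\in L\setminus\{0\}$;
\item $U_C\subset(k(C)^\times)_R$, the $R$-span of the restrictions $z^w|_C$, $w\in L$;
\item $Q_L=\bigoplus_C(k(C)^\times)_R/U_C$, written additively, and $\bar\partial=(\partial_C\bmod U_C)_C:K_2(F_L)_R\to Q_L$.
\end{itemize}
Since $\partial_C\{f,z^w\}=z^{-v_C(f)w}|_C$, the map $\bar\partial$ kills $J_L$. On $B_L$ the converse holds.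

\begin{proposition}[residue criterion]\label{prop:crit}
If $a\in B_L$ and $\bar\partial a=0$, then $a\in J_L$.
\end{proposition}

\begin{proof}
Fix coordinates $k[L]=k[x^{\pm1},y^{\pm1}]$.

\emph{Step 1: any $a\in K_2(F_L)_R$ with $\bar\partial a=0$ lies in $J_L+\operatorname{im}K_2(k)_R$.} The symbol $\{f_C,z^w\}\in J_L$ has residue $z^{-w}$ along $C$ and trivial residue along every other prime divisor. Only finitely many residues of $a$ are nontrivial, so after adding an element of $J_L$ we may assume that all $\partial_Ca$ are trivial in $(k(C)^\times)_R$. As $R$ is flat, $a$ is then an $R$-linear combination of elements $b\in K_2(F_L)$ with $\partial_Cb=1$ for all $C$, and it suffices to treat such a $b$.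

Let $F=k(x)$, so $F_L=F(y)$. By Gauss's lemma the prime divisors of $T_L$ are of two kinds: those given by a monic irreducible $\pi\neq y$ of $F[y]$, for which $\partial_C=\partial_\pi$, and those given by a monic irreducible $\varphi\neq x$ of $k[x]$. Let $q=\partial_y b\in F^\times$. The symbol $\{q,y\}$ has residue $q$ at $y$ and trivial residue at all $\pi\neq y$, so \eqref{eq:milnor} gives $b=\{q,y\}+b'$ with $b'\in K_2(F)$. Let $C$ be the divisor $\varphi=0$ and $E=k[x]/\varphi$, so that $k(C)=E(y)$. The valuation $v_C$ restricts to $v_\varphi$ on $F$, hence $1=\partial_Cb=y^{-v_\varphi(q)}\,\partial_\varphi b'$ with $\partial_\varphi b'\in E^\times$. Since $y$ is transcendental over $E$, this forces $\partial_\varphi b'=1$. With $c=\partial_xb'\in k^\times$, a second use of \eqref{eq:milnor}, for $k(x)$, gives $b'=\{c,x\}+b''$ with $b''\in K_2(k)$. Both $\{q,y\}$ and $\{c,x\}$ lie in $J_L$.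

\emph{Step 2: the constant vanishes.} Let $\mathrm{sp}_0=\mathrm{sp}_{(0,0)}$ and $\lambda_0=\lambda_{(0,0)}$. The map $\mathrm{sp}_0$ is the identity on $K_2(k)_R$. It kills $J_L$ because $\lambda_0(x^iy^j)=1$. For $(i,j)\neq(0,0)$ and $\omega\in\mu_M$, the leading coefficient $\lambda_0(1-\omega x^iy^j)$ is $1$ if $j>0$, or $j=0$ and $i>0$; in the remaining cases it is $-\omega$, by \eqref{eq:inv}. So $\mathrm{sp}_0$ kills $B_L$ by \eqref{eq:kill}. If $a\in B_L$ is the sum of an element of $J_L$ and the image of $\tilde c\in K_2(k)_R$, then $\tilde c=\mathrm{sp}_0(a)=0$.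
\end{proof}

A character $\psi:L\to\mu_M$ is a $k$-point of $T_L$, at which $z^w$ takes the value $\psi(w)$. Working modulo $J_L$ costs nothing at such a point.

\begin{lemma}[evaluation]\label{lem:eval}
Let $\psi:L\to\mu_M$ be a character. There is a homomorphism $\mathrm{sp}_\psi:K_2(F_L)_R\to K_2(k)_R$ that kills $J_L$ and satisfies $\mathrm{sp}_\psi\{f,g\}=\{f(\psi),g(\psi)\}$ for all $f,g\in k[L]$ that do not vanish at $\psi$.
\end{lemma}

\begin{proof}
In coordinates, $\psi$ is a point $P=(x_0,y_0)\in\mu_M^2$; take $\mathrm{sp}_\psi=\mathrm{sp}_P$. As $x_0,y_0\neq0$, the equality $\lambda_P(f)=f(P)$ extends from polynomials to Laurent polynomials not vanishing at $P$. In particular $\lambda_P(z^w)=\psi(w)\in\mu_M$, and $J_L$ is killed by \eqref{eq:kill}.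
\end{proof}

\subsection{Chains and their symbols}
The algebraic form of a continued fraction is a chain of bases. Let $\Lambda\subset\mathbf Q^2$ be a lattice. A \emph{$\Lambda$-chain} is a sequence $\mathbf w=(w_0,\dots,w_n)$, $n\geq1$, such that each pair $(w_i,w_{i+1})$ is a $\mathbf Z$-basis of $\Lambda$; it goes \emph{from} the line $\mathbf Qw_0$ \emph{to} the line $\mathbf Qw_n$. Changing the sign of any $w_i$ gives again a chain.

Any two distinct lines are joined by a $\Lambda$-chain; this is Manin's use of continued fractions. Indeed, let $w_0,w$ be primitive vectors on the two lines, let $(w_0,v)$ be a basis and $w=aw_0+bv$, with $b\neq0$ and $\gcd(a,b)=1$. If $|b|=1$, then $(w_0,w)$ is a chain. Otherwise choose $0<b'<|b|$ and $a'$ with $ab'-a'b=1$; then $w'=a'w_0+b'v$ forms a basis with $w$, and by induction on $|b|$ there is a chain from $\mathbf Qw_0$ to $\mathbf Qw'$.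

Let $\Lambda\subset L$ have finite index and let $\eta:L\to\mu_M$ be a character. For a $\Lambda$-chain $\mathbf w$ put
\[
S(\mathbf w;\eta)=\sum_{i=0}^{n-1}\{1-\eta(w_{i+1})z^{w_{i+1}},\,1-\eta(w_i)z^{w_i}\}\in B_L,\qquad S(\mathbf w)=S(\mathbf w;1).
\]
Let $L_0=\mathbf Z^2$ with standard basis $e_1,e_2$, and $x=z^{e_1}$, $y=z^{e_2}$. The element $A$ of \eqref{eq:A2} is the sum of $S(\mathbf w)$ over the chains $(e_2,2e_1)$, $(2e_2,e_1)$ and $(2e_2,e_1+e_2,2e_1)$, one for each sublattice of index $2$ in $L_0$. The cancellation along $xy=1$ took place at the interior vector $e_1+e_2$. The next lemma shows that this always happens.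

If $Z\subset T_L$ is a finite union of prime divisors and $h\in k[L]$ vanishes identically on none of them, let $(h\mid Z)\in Q_L$ be the element whose component at $C$ is the class of $h|_C$ for $C\subset Z$, and zero otherwise. It is additive in $Z$ and turns products of $h$ into sums. For $w$ primitive in $\Lambda$, choose $w'$ such that $(w,w')$ is a basis of $\Lambda$, and set
\[
r^\eta_\Lambda(w)=\big(1-\eta(w')z^{w'}\mid\eta(w)z^w=1\big)\in Q_L,\qquad r_\Lambda=r_\Lambda^1.
\]

\begin{lemma}[telescoping]\label{lem:tele}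
The element $r^\eta_\Lambda(w)$ is well defined, independent of $w'$, and unchanged when $w$ is replaced by $-w$. For every $\Lambda$-chain $\mathbf w=(w_0,\dots,w_n)$,
\[
\bar\partial S(\mathbf w;\eta)=r^\eta_\Lambda(w_0)-r^\eta_\Lambda(w_n).
\]
\end{lemma}

\begin{proof}
Write $w=mw_*$ with $m\geq1$ and $w_*$ primitive in $L$, complete $w_*$ to a basis of $L$, and let $s=z^{w_*}$, $t$ be the coordinates. In characteristic zero the polynomial $1-\eta(w)s^m$ is squarefree. Each irreducible factor $\varphi(s)$ remains prime in $k[s^{\pm1},t^{\pm1}]$, the quotient being $E[t^{\pm1}]$ with $E=k[s]/\varphi$. So $1-\eta(w)z^w$ vanishes to order one along each component $C$ of its zero set. Also $z^{w'}=s^at^b$ with $b\neq0$, so $1-\eta(w')z^{w'}$ is not zero in $k(C)=E(t)$.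

Any other choice of $w'$ is $\pm w'+nw$. Adding $nw$ multiplies $\eta(w')z^{w'}$ by $(\eta(w)z^w)^n$, which is $1$ on $C$. By \eqref{eq:inv}, replacing $w'$ by $-w'$ multiplies $1-\eta(w')z^{w'}$ by $-\eta(w')^{-1}z^{-w'}$, which is trivial in $(k(C)^\times)_R/U_C$ by \eqref{eq:kill}. Replacing $w$ by $-w$ changes neither the zero set nor the allowed $w'$.

Put $h_i=1-\eta(w_i)z^{w_i}$. By the first paragraph, $h_i$ and $h_{i+1}$ have simple zeros and no common component, so \eqref{eq:tame} gives $\bar\partial\{h_{i+1},h_i\}=(h_{i+1}\mid h_i=0)-(h_i\mid h_{i+1}=0)=r^\eta_\Lambda(w_i)-r^\eta_\Lambda(w_{i+1})$. Sum over $i$.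
\end{proof}

With Proposition~\ref{prop:crit}, this shows that $S(\mathbf w;\eta)$ modulo $J_L$ depends only on $\Lambda$, $\eta$ and the two end lines. An identity between sums of chain symbols from $\mathbf Qe_2$ to $\mathbf Qe_1$ thus reduces to an identity at each end separately, and those are elementary.

\subsection{The identity for primes not dividing the level}

\begin{proposition}\label{prop:A}
Let $\ell$ be any prime. For every sublattice $\Lambda\subset L_0$ of index $\ell$ choose a $\Lambda$-chain $\mathbf w_\Lambda$ from $\mathbf Qe_2$ to $\mathbf Qe_1$. Then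
\[
\sum_\Lambda S(\mathbf w_\Lambda)\equiv\ell\{1-z^{e_1},1-z^{e_2}\}+\{1-z^{\ell e_1},1-z^{\ell e_2}\}\pmod{J_{L_0}}.
\]
\end{proposition}

\begin{proof}
The two symbols on the right are $S(e_2,e_1)$ for the lattice $L_0$ and $S(\ell e_2,\ell e_1)$ for the lattice $\ell L_0$. Let $D\in B_{L_0}$ be the difference of the two sides. By Lemma~\ref{lem:tele}, $\bar\partial D=\rho(e_2)-\rho(e_1)$, where for $w$ primitive in $L_0$
\[
\rho(w)=\sum_\Lambda r_\Lambda(w_\Lambda)-\ell\,r_{L_0}(w)-r_{\ell L_0}(\ell w),
\]
and $w_\Lambda$ generates $\Lambda\cap\mathbf Qw$. By Proposition~\ref{prop:crit} it suffices to show $\rho(w)=0$.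

Let $(w,w')$ be a basis of $L_0$, and $s=z^w$, $t=z^{w'}$. The sublattices of index $\ell$ correspond to the $\ell+1$ lines of $L_0/\ell L_0$; they are $\mathbf Zw+\mathbf Z\ell w'$ and $\mathbf Z\ell w+\mathbf Z(w'+jw)$ for $0\leq j<\ell$. Hence
\[
\sum_\Lambda r_\Lambda(w_\Lambda)=(1-t^\ell\mid s=1)+\Big(\prod_{j=0}^{\ell-1}(1-ts^j)\ \Big|\ s^\ell=1\Big).
\]
Let $Z$ be the union of the components of $s^\ell=1$ other than $s=1$. The product is $(1-t)^\ell$ on $s=1$. On a component of $Z$, $s$ is a primitive $\ell$th root of unity and the product is $1-t^\ell$. So the sum equals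
\[
\ell\,(1-t\mid s=1)+(1-t^\ell\mid s=1)+(1-t^\ell\mid Z)=\ell\,r_{L_0}(w)+r_{\ell L_0}(\ell w).\qedhere
\]
\end{proof}

The coefficient $\ell$ falls on $\{1-z^{e_1},1-z^{e_2}\}$ because along $s=1$ each of the $\ell$ lattices not containing $w$ contributes $1-t$. This is the origin of $1+\ell\langle\ell\rangle$.

\subsection{The identity for primes dividing the level}
When $q\mid M$, we shall see that $T_q$ involves a single lattice and $q$ characters of it. This is why chain symbols were allowed a twist $\eta$. The hypothesis $q\mid M$ puts the group $\mu_q$ of $q$th roots of unity inside $\mu_M$.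

\begin{proposition}\label{prop:B}
Let $q\mid M$ be prime, let $L\supset L_0$ be a lattice with $[L:L_0]=q$, and let $G=\operatorname{Hom}(L/L_0,\mu_q)$. For each $\eta\in G$ choose an $L$-chain $\mathbf w^\eta$ from $\mathbf Qe_2$ to $\mathbf Qe_1$. Then, in $K_2(F_L)_R$,
\[
\sum_{\eta\in G}S(\mathbf w^\eta;\eta)\equiv\{1-z^{e_1},1-z^{e_2}\}\pmod{J_L}.
\]
\end{proposition}

\begin{example}
For $L=\mathbf Z\frac{e_1}q+\mathbf Ze_2$ and the chain $(e_2,e_1/q)$, the statement is $\prod_{\omega\in\mu_q}(1-\omega s)=1-s^q$ for $s=z^{e_1/q}$. For $q=2$, $f=\frac12(e_1+e_2)$, $L=L_0+\mathbf Zf$ and the chain $(e_2,f,e_1)$, the left side is $\sum_\pm\big(\{1\mp z^f,1-y\}+\{1-x,1\mp z^f\}\big)=\{1-xy,1-y\}+\{1-x,1-xy\}$, and the statement is the three-term identity.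
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:B}]
Let $D\in B_L$ be the difference of the two sides. By Lemma~\ref{lem:tele} on $T_L$, $\bar\partial D=\rho'(e_2)-\rho'(e_1)$, where for $w$ primitive in $L_0$ we put $\rho'(w)=\sum_\eta r^\eta_L(w_L)-r_{L_0}(w)$, and $w_L$ is the generator of $L\cap\mathbf Qw$ of which $w$ is a positive multiple. The group $\mathbf Zw_L/\mathbf Zw$ embeds in $L/L_0$, so $w=w_L$ or $w=qw_L$. By Proposition~\ref{prop:crit} it suffices to show $\rho'(w)=0$ in both cases.

\emph{Case $w=w_L$.} Let $(w,f)$ be a basis of $L$. Since $L_0$ contains $w$ and has index $q$, it has the basis $(w,qf)$. For all $\eta\in G$ we have $\eta(w)=1$, and $\eta(f)$ runs once through $\mu_q$. So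
\[
\sum_\eta r_L^\eta(w)=\Big(\prod_{\omega\in\mu_q}(1-\omega z^f)\ \Big|\ z^w=1\Big)=(1-z^{qf}\mid z^w=1)=r_{L_0}(w).
\]

\emph{Case $w=qw_L$.} Let $(w,w')$ be a basis of $L_0$. The lattice $\mathbf Zw_L+\mathbf Zw'\subset L$ contains $L_0$ with index $q$, so it is $L$. Now $\eta(w')=1$ for all $\eta$, and $\eta(w_L)$ runs once through $\mu_q$. So
\[
\sum_\eta r_L^\eta(w_L)=\sum_{\omega\in\mu_q}(1-z^{w'}\mid\omega z^{w_L}=1)=(1-z^{w'}\mid z^{qw_L}=1)=r_{L_0}(w).\qedhere
\]
\end{proof}

\subsection{Good chains}
Lemma~\ref{lem:eval} computes $\mathrm{sp}_\psi$ of a chain symbol only if no entry vanishes at $\psi$. The propositions allow arbitrary chains, and we use that freedom now. Let $\psi:\Lambda\to\mu_M$ be a character of a lattice. A primitive vector $w\in\Lambda$, or its line, is \emph{good} for $\psi$ if $\psi(w)\neq1$, and \emph{bad} otherwise; a chain is good if all its vectors are. For a good chain put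
\[
\Sigma(\mathbf w,\psi)=\sum_{i=0}^{n-1}\{1-\psi(w_{i+1}),1-\psi(w_i)\}\in K_2(k)_R.
\]
By \eqref{eq:inv} and \eqref{eq:kill} it does not change when the sign of a $w_i$ is changed. If $\Lambda\subset L$, if $\eta,\psi$ are characters $L\to\mu_M$ and the $\Lambda$-chain $\mathbf w$ is good for $\eta\psi$, then Lemma~\ref{lem:eval} gives
\begin{equation}\label{eq:spS}
\mathrm{sp}_\psi S(\mathbf w;\eta)=\Sigma(\mathbf w,\eta\psi).
\end{equation}

\begin{lemma}\label{lem:good}
Two distinct good lines are joined by a good $\Lambda$-chain.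
\end{lemma}

\begin{proof}
Take any chain $(w_0,\dots,w_n)$ joining them. Since $\psi\neq1$, two consecutive vectors are never both bad. Let $w_i$ be bad; then $0<i<n$. As $(w_{i-1},w_i)$ and $(w_i,w_{i+1})$ are bases, after changing the sign of $w_{i+1}$ if necessary we have $w_{i+1}=w_{i-1}+mw_i$ with $m\in\mathbf Z$. Replace $w_{i-1},w_i,w_{i+1}$ by the vectors $w_{i-1}+tw_i$, with $t$ running through the integers from $0$ to $m$ (the single vector $w_{i-1}$ if $m=0$). Consecutive vectors form bases, and all have $\psi$-value $\psi(w_{i-1})\neq1$. The number of bad vectors drops by one, and the end lines, being distinct and unchanged, keep the length $\geq1$. Iterate.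
\end{proof}

For the chain $(2e_2,e_1+e_2,-2e_1)$ of Section~\ref{sec:two} with $e_1+e_2$ bad, $m=-2$ and the new chain is $(2e_2,e_2-e_1,-2e_1)$.

\section{Manin symbols and the map $\varpi_M$}\label{sec:manin}

Write $\Gamma=\Gamma_1(M)$ and $X=X_1(M)$. It is convenient to remove $W$ once and for all. For any matrix,
\begin{equation}\label{eq:conj}
W^{-1}\begin{pmatrix}A&B\\C&D\end{pmatrix}W=\begin{pmatrix}D&-C/M\\-MB&A\end{pmatrix}.
\end{equation}
So $W$ normalizes $\Gamma$ and $\Gamma_0(M)$, and induces a homeomorphism of $X$. Identify the cusp $a/b$ in lowest terms with the primitive column $\pm\binom ab$, so that $e_1\leftrightarrow\infty$ and $e_2\leftrightarrow0$. Let $e_2^*=(0,1)$; thus $e_2^*g$ is the bottom row of $g$, and $\Gamma=\{\gamma\in\mathrm{SL}_2(\mathbf Z):e_2^*\gamma\equiv e_2^*\}$. Congruences are modulo $M$. Let $\psi_1:L_0\to\mu_M$ be the character $w\mapsto\zeta^{e_2^*w}$, and call a cusp \emph{good} if its line is good for $\psi_1$, that is, if $M\nmid b$. This condition is $\Gamma$-invariant; let $C_g$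 be the set of good cusps of $X$.

The cusps above $\Gamma_0(M)0$ are the $x/y$ with $y$ prime to $M$. If $M\mid b$, then $W(a/b)=-(b/M)/a$ has denominator prime to $M$. Conversely, if $y$ is prime to $M$, then $W^{-1}(x/y)=-y/(Mx)$ is in lowest terms, hence bad. So $W$ maps $C_g$ onto $C^\circ$. For $g\in\mathrm{SL}_2(\mathbf Z)$ with bottom row $\equiv(u,v)$, the \emph{Manin symbol} is $[u,v]=\{g0,g\infty\}$, so that $\xi(u,v)=W[u,v]$. Its ends are good exactly when $u,v\not\equiv0$; we then call it good. Part (1) of Theorem~\ref{thm:level} asks for the map $\Phi=\varpi_M\circ W$ on $H=H_1(X,C_g,R)$, with $\Phi[u,v]=\{1-\zeta^u,1-\zeta^v\}$ on good symbols.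

\subsection{Existence}
A presentation is easiest to write down for homology relative to \emph{all} cusps, so we define the map there, at the price of assigning a value to the bad symbols. The geodesics from $g0$ to $g\infty$, $g\in\mathrm{SL}_2(\mathbf Z)$, are the edges of the Farey tessellation of $\mathfrak h$ into the ideal triangles with vertices $g0,g\infty,g1$. The group $\mathrm{PSL}_2(\mathbf Z)$ acts simply transitively on oriented edges and transitively on triangles; the stabilizers of an unoriented edge and of a triangle have orders $2$ and $3$. A nontrivial element of finite order of $\mathrm{PSL}_2(\mathbf Z)$ has trace $0$ or $\pm1$, while elements of $\Gamma$ have trace $\equiv2$; since $M\geq4$, the image of $\Gamma$ is torsion free. Hence $\Gamma$ acts freely on unoriented edges and on triangles, and the quotient is a cell structure on $X$ whose vertices are the cusps. The group $H_1(X,\{\text{cusps}\},\mathbf Z)$ is the group of cellular $1$-chains modulo boundaries, so it is generated by the $[u,v]$ with the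 relations
\[
[-u,-v]=[u,v],\qquad[u,v]+[v,-u]=0,\qquad[u,v]+[u+v,-u]+[-v,u+v]=0.
\]
The first comes from $-g$. The second reverses orientation and comes from $g\left(\begin{smallmatrix}0&-1\\1&0\end{smallmatrix}\right)$. The third is the boundary $\{g0,g\infty\}+\{g\infty,g1\}+\{g1,g0\}$ of a triangle, whose last two edges belong to $g\left(\begin{smallmatrix}1&-1\\1&0\end{smallmatrix}\right)$ and $g\left(\begin{smallmatrix}0&1\\-1&1\end{smallmatrix}\right)$.

Put $\phi(u,v)=\{1-\zeta^u,1-\zeta^v\}\in K_2(k)_R$ if $u,v\not\equiv0$, and $\phi(u,v)=0$ otherwise. By \eqref{eq:inv} and \eqref{eq:kill}, $\phi(\pm u,\pm v)=\phi(u,v)$ for all choices of signs, $\phi(v,u)=-\phi(u,v)$, and $\phi(u,\pm u)=0$. This gives the first two relations and reduces the third to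
\[
\phi(u,v)+\phi(u+v,u)+\phi(v,u+v)=0.
\]
If one of $u,v,u+v$ is $\equiv0$, two terms have an argument $0$ and the third has the form $\phi(a,\pm a)$, so all vanish. Otherwise this is Lemma~\ref{lem:three} for $x=\zeta^u$, $y=\zeta^v$, whose last two terms vanish by \eqref{eq:kill}. So $\phi$ defines a map on $H_1(X,\{\text{cusps}\},R)$, with values in $\mathcal K_M$. In the long exact sequence of the triple $(X,\{\text{cusps}\},C_g)$ the term $H_1(\{\text{cusps}\},C_g,R)$ is zero, so $H$ is a submodule of $H_1(X,\{\text{cusps}\},R)$. Let $\Phi$ be the restriction to $H$.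

\subsection{Uniqueness}

\begin{lemma}\label{lem:gen}
\begin{enumerate}
\item[(a)] Let $\mathbf w=(w_0,\dots,w_n)$ be an $L_0$-chain good for $\psi_1$, and let $\alpha,\beta$ be the cusps of $w_0,w_n$. Then $\{\alpha,\beta\}$ is a sum of good Manin symbols, and $\Phi\{\alpha,\beta\}=\Sigma(\mathbf w,\psi_1)$.
\item[(b)] $H_1(X,C_g,\mathbf Z)$ is generated by the good Manin symbols.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Change the signs of $w_1,\dots,w_n$ successively so that the matrix $\kappa_i$ with columns $w_{i+1},w_i$ has determinant $1$. Then $\kappa_i0$ and $\kappa_i\infty$ are the cusps of $w_i$ and $w_{i+1}$, so $\{\alpha,\beta\}=\sum_i\{\kappa_i0,\kappa_i\infty\}=\sum_i[e_2^*w_{i+1},e_2^*w_i]$. Apply $\Phi$.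

(b) By (a) and Lemma~\ref{lem:good} it suffices to show that the $\{\alpha,\beta\}$ with $\alpha,\beta$ good generate. Their boundaries generate the divisors of degree zero on $C_g$, so by the exact sequence of the pair it suffices to generate the image of $H_1(X,\mathbf Z)$. Let $Y=\Gamma\backslash\mathfrak h$ and $z_0\in\mathfrak h$. Since $\Gamma$ acts freely, $\pi_1(Y)\cong\Gamma$, with $\gamma$ given by a path from $z_0$ to $\gamma z_0$, and $\pi_1(Y)\to H_1(X,\mathbf Z)$ is onto because $X\setminus Y$ is finite. The paths from $z_0$ to the good cusp $0$ and from $\gamma z_0$ to $\gamma0$ have the same image in $X$, so $\gamma$ maps to $\{0,\gamma0\}$.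
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:level}\,(1)]
Set $\varpi_M=\Phi\circ W^{-1}$. Uniqueness is Lemma~\ref{lem:gen}\,(b). Let $\epsilon=\operatorname{diag}(-1,1)$, so that $\iota\{\alpha,\beta\}=\{\epsilon\alpha,\epsilon\beta\}$. Since $\epsilon W=-W\epsilon$, $\iota$ commutes with $W$. Since $\epsilon$ fixes $0$ and $\infty$, $\iota[u,v]=\{\epsilon g\epsilon0,\epsilon g\epsilon\infty\}=[-u,v]$. As $\phi(-u,v)=\phi(u,v)$, we get $\Phi\circ\iota=\Phi$.
\end{proof}

\section{Hecke operators as sums over lattices}\label{sec:hecke}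

For an operator $T$ on $H_1(X,\{\text{cusps}\},R)$ put $T^W=W^{-1}TW$, so that $\varpi_M\circ T\circ W=\Phi\circ T^W$. The operator $\langle j\rangle^W$ is given by the matrix $\sigma'_j=W^{-1}\sigma_jW\in\Gamma_0(M)$. The upper-left entry of $\sigma_j$ is $\equiv j^{-1}$, so \eqref{eq:conj} gives $e_2^*\sigma_j'\equiv j^{-1}e_2^*$ and
\begin{equation}\label{eq:diamond}
\langle j\rangle^W[u,v]=[j^{-1}u,j^{-1}v],\qquad\text{that is,}\qquad\langle j\rangle\xi(u,v)=\xi(j^{-1}u,j^{-1}v).
\end{equation}
The operator $T_\ell^W$ is $\{\alpha,\beta\}\mapsto\sum_i\{\delta_i\alpha,\delta_i\beta\}$, where the $\delta_i=W^{-1}g_iW$ represent the cosets of $\Gamma$ in $\Gamma\operatorname{diag}(\ell,1)\Gamma$. To apply Section~\ref{sec:torus} we must see these cosets as lattices with characters. Let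
\[
\Delta_\ell=\{\delta\in M_2(\mathbf Z):\det\delta=\ell,\ e_2^*\delta\equiv e_2^*\}.
\]
It is stable under left and right multiplication by $\Gamma$ and contains $\operatorname{diag}(\ell,1)$.

\begin{lemma}\label{lem:cosets}
Let $\ell$ be a prime, let $g\in\mathrm{SL}_2(\mathbf Z)$, and let $\chi:L_0\to\mu_M$ be the character $w\mapsto\zeta^{e_2^*gw}$. Let $\mathcal P$ be the set of pairs $(L,\psi)$, where $L\supset L_0$ is a lattice with $[L:L_0]=\ell$ and $\psi:L\to\mu_M$ is a character extending $\chi$.
\begin{enumerate}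
\item[(a)] The map $\delta\mapsto(L_\delta,\psi_\delta)$, where $L_\delta=(\delta g)^{-1}L_0$ and $\psi_\delta(w)=\zeta^{e_2^*\delta gw}$, is a bijection $\Gamma\backslash\Delta_\ell\to\mathcal P$.
\item[(b)] If $\ell\nmid M$, each of the $\ell+1$ lattices $L$ carries exactly one extension, namely $\psi(w)=\tau_\ell^{-1}(\chi(\ell w))$. If $\ell\mid M$, exactly one lattice $L$ carries an extension $\psi_0$, and the extensions are the $\ell$ characters $\eta\psi_0$, $\eta\in\operatorname{Hom}(L/L_0,\mu_\ell)$.
\item[(c)] $\Delta_\ell=\Gamma\operatorname{diag}(\ell,1)\Gamma$.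
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $\delta g$ is integral of determinant $\ell$, $L_\delta$ contains $L_0$ with index $\ell$; and $\psi_\delta$ extends $\chi$ because $e_2^*\delta\equiv e_2^*$. The pair depends only on $\Gamma\delta$. If $L_{\delta'}=L_\delta$, then $\delta'=\gamma\delta$ with $\gamma\in\mathrm{SL}_2(\mathbf Z)$; if also $\psi_{\delta'}=\psi_\delta$, then $e_2^*\gamma w'\equiv e_2^*w'$ for all $w'\in\delta gL_\delta=L_0$, so $\gamma\in\Gamma$. For surjectivity, let $(L,\psi)\in\mathcal P$ and choose $h$ with $hL=L_0$ and $\det h>0$; it is integral of determinant $\ell$. The bottom row of $g$ is primitive, so $\chi$ and $\psi$ are onto $\mu_M$. Hence $\psi(h^{-1}w')=\zeta^{(c,d)w'}$ for a row $(c,d)$ with $\gcd(c,d,M)=1$. Choose $\gamma\in\mathrm{SL}_2(\mathbf Z)$ with $e_2^*\gamma\equiv(c,d)$ and put $\delta=\gamma hg^{-1}$. Then $(L_\delta,\psi_\delta)=(L,\psi)$, and $\psi|_{L_0}=\chi$ means $e_2^*\delta g\equiv e_2^*g$, so $\delta\in\Delta_\ell$.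

(b) The lattices are $L=L_0+\mathbf Z\frac w\ell$, indexed by the line spanned by $w$ in $L_0/\ell L_0$. Extending $\chi$ to $L$ means choosing an $\ell$th root of $\chi(w)$ in $\mu_M$. If $\ell\nmid M$, the $\ell$th power map on $\mu_M$ is the bijection $\tau_\ell$. If $\ell\mid M$, a root exists exactly when $w$ lies in the kernel of the surjection $L_0/\ell L_0\to\mu_M/\mu_M^\ell\cong\mathbf Z/\ell\mathbf Z$ induced by $\chi$. This kernel is one line, and two extensions differ by an element of $\operatorname{Hom}(L/L_0,\mu_\ell)$.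

(c) By (a) and (b), $\Delta_\ell$ consists of $\ell+1$ cosets if $\ell\nmid M$ and of $\ell$ cosets if $\ell\mid M$. By \eqref{eq:reps} the double coset, which is contained in $\Delta_\ell$, has the same number of cosets.
\end{proof}

\begin{lemma}\label{lem:commute}
The operators $T_\ell$, $\langle j\rangle$ and $\iota$ preserve $H_1(X,C^\circ,R)$. The operator $T_\ell$ commutes with $\langle j\rangle$ and with $\iota$, on homology and on divisors supported on the cusps, and $\iota$ commutes with $\langle j\rangle$.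
\end{lemma}

\begin{proof}
Conjugate by $W$. Let $w$ be a primitive vector with $e_2^*w\not\equiv0$, let $\delta\in\Delta_\ell$, and write $\delta w=mw'$ with $w'$ primitive. Then $m\,e_2^*w'\equiv e_2^*w\not\equiv0$, so $w'$ is good. Likewise $e_2^*\sigma_j'w\equiv j^{-1}e_2^*w$ and $e_2^*\epsilon w=e_2^*w$. So all these matrices preserve good cusps, and Lemma~\ref{lem:gen} gives the first claim. Let $\theta$ be $\sigma_j'$ or $\epsilon$. It normalizes $\Gamma$, and $e_2^*\theta\equiv ae_2^*$ for a unit $a$, so $e_2^*\theta^{-1}\delta\theta\equiv a^{-1}e_2^*\delta\theta\equiv e_2^*$. Thus conjugation by $\theta$ permutes $\Gamma\backslash\Delta_\ell$, and $\sum_i\delta_i\theta=\theta\sum_i\theta^{-1}\delta_i\theta$ gives the commutation. Finally $\epsilon\sigma_j\epsilon$ is again a valid choice of $\sigma_j$.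
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:level}\,(2)]
By Lemma~\ref{lem:gen}\,(b) it suffices to compute on a good symbol $[u,v]=\{g0,g\infty\}$. Let $\chi$ and $\mathcal P$ be as in Lemma~\ref{lem:cosets}, so $\chi(e_1)=\zeta^u\neq1$ and $\chi(e_2)=\zeta^v\neq1$.

Let $(L,\psi)=(L_\delta,\psi_\delta)\in\mathcal P$. The lines $\mathbf Qe_1,\mathbf Qe_2$ are good for $\psi$: if $e_i=mw$ with $w$ primitive in $L$, then $\psi(w)^m=\chi(e_i)\neq1$. By Lemma~\ref{lem:good} there is an $L$-chain $\mathbf w_{L,\psi}$ from $\mathbf Qe_2$ to $\mathbf Qe_1$ that is good for $\psi$. Since $\delta g$ maps $L$ onto $L_0$ and $\psi=\psi_1\circ\delta g$, its image $\delta g\,\mathbf w_{L,\psi}$ is an $L_0$-chain good for $\psi_1$, from the cusp $\delta g0$ to the cusp $\delta g\infty$. Lemma~\ref{lem:gen}\,(a) gives $\Phi\{\delta g0,\delta g\infty\}=\Sigma(\mathbf w_{L,\psi},\psi)$, and by Lemma~\ref{lem:cosets}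
\begin{equation}\label{eq:master}
\Phi\big(T_\ell^W[u,v]\big)=\sum_{(L,\psi)\in\mathcal P}\Sigma(\mathbf w_{L,\psi},\psi).
\end{equation}

\emph{The case $\ell\nmid M$.} As $L$ runs over the lattices containing $L_0$ with index $\ell$, $\Lambda=\ell L$ runs over the sublattices of $L_0$ of index $\ell$, and $\mathbf w_\Lambda=\ell\,\mathbf w_{L,\psi}$ is a $\Lambda$-chain. Since $\psi(w)=\tau_\ell^{-1}\chi(\ell w)$, this chain is good for $\chi$, and $\Sigma(\mathbf w_{L,\psi},\psi)=\tau_\ell^{-1}\Sigma(\mathbf w_\Lambda,\chi)=\tau_\ell^{-1}\mathrm{sp}_\chi S(\mathbf w_\Lambda)$ by \eqref{eq:spS}. All terms now live on the one torus $T_{L_0}$. As $\ell u,\ell v\not\equiv0$, Proposition~\ref{prop:A} and Lemma~\ref{lem:eval} give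
\[
\Phi\big(T_\ell^W[u,v]\big)=\tau_\ell^{-1}\big(\ell\,\phi(u,v)+\phi(\ell u,\ell v)\big)=\ell\,\phi(\ell^{-1}u,\ell^{-1}v)+\phi(u,v).
\]
By \eqref{eq:diamond} the right side is $\Phi\big((\ell\langle\ell\rangle^W+1)[u,v]\big)$. For $\ell=2$ and the chains listed in Section~\ref{sec:torus}, this is the computation of Section~\ref{sec:two}, since $\tau_2^{-1}$ sends $(\zeta^u,\zeta^v)$ to $(\zeta^{u/2},\zeta^{v/2})$.

\emph{The case $\ell=q\mid M$.} Now $\mathcal P=\{(L,\eta\psi_0):\eta\in G\}$ for one lattice $L$, with $G=\operatorname{Hom}(L/L_0,\mu_q)$. The $q$ terms of \eqref{eq:master} are values at $q$ different points $\eta\psi_0$ of $T_L$; the twist moves them to the single point $\psi_0$. With $\mathbf w^\eta=\mathbf w_{L,\eta\psi_0}$, formulas \eqref{eq:master} and \eqref{eq:spS}, Proposition~\ref{prop:B} and Lemma~\ref{lem:eval} give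
\[
\Phi\big(T_q^W[u,v]\big)=\mathrm{sp}_{\psi_0}\sum_{\eta\in G}S(\mathbf w^\eta;\eta)=\mathrm{sp}_{\psi_0}\{1-z^{e_1},1-z^{e_2}\}=\phi(u,v)=\Phi[u,v].\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:level}\,(3)]
Diamond operators commute with each other and, by Lemma~\ref{lem:commute}, with every $T_\ell$, hence with every $\mathbb T_n$. For $\ell\mid M$ put $s_{\ell^r}=1$; part (2) gives $\varpi_M\mathbb T_{\ell^r}=\varpi_MT_\ell^r=\varpi_Ms_{\ell^r}$. For $\ell\nmid M$ put $t=\ell\langle\ell\rangle$ and $s_{\ell^r}=1+t+\dots+t^r$. Then $\varpi_M\mathbb T_{\ell^r}=\varpi_Ms_{\ell^r}$ holds for $r=0,1$, and by part (2) and induction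
\[
\varpi_M\mathbb T_{\ell^{r+1}}=\varpi_M(1+t)\mathbb T_{\ell^r}-\varpi_Mt\,\mathbb T_{\ell^{r-1}}=\varpi_M\big(s_{\ell^r}(1+t)-s_{\ell^{r-1}}t\big)=\varpi_M\big(s_{\ell^r}+t^{r+1}\big).
\]
If $\varpi_MA=\varpi_Ms$ and $\varpi_MB=\varpi_Ms'$, where $s,s'$ are polynomials in diamond operators and $B$ commutes with them, then $\varpi_MAB=\varpi_MsB=\varpi_MBs=\varpi_Ms's$. Applying this to the factors of $\mathbb T_n$ gives the claim, since $\prod_{\ell^r\|n}s_{\ell^r}=\sum_{d\mid n,\,(d,M)=1}d\langle d\rangle$.
\end{proof}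

\begin{remark}
If $\ell^2\mid n$ for a prime $\ell\nmid M$, then $\mathbb T_n$ is not the operator of the single double coset of $\operatorname{diag}(1,n)$. Take $n=\ell^2$. As in Lemma~\ref{lem:cosets}, $(T_\ell^W)^2$ is a sum over flags $L_0\subset L_1\subset L_2$ with indices $\ell$, the term depending only on $L_2$. A lattice $L_2$ with $L_2/L_0$ cyclic occurs once; these lattices form one $\Gamma$-orbit, because $\Gamma\to\mathrm{SL}_2(\mathbf Z/\ell^2\mathbf Z)$ is onto, and they give the cosets of $\Gamma\operatorname{diag}(\ell^2,1)\Gamma$. The lattice $\ell^{-1}L_0$ occurs $\ell+1$ times and is given by $\ell\sigma'_\ell$. So the double coset of $\operatorname{diag}(1,\ell^2)$ acts as $T_\ell^2-(\ell+1)\langle\ell\rangle=\mathbb T_{\ell^2}-\langle\ell\rangle$. Part (3) would therefore fail for it whenever $\varpi_M\neq0$, as is the case for $M=N$ by Section~\ref{sub:test}.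
\end{remark}

\section{Prime level, and the role of the hypotheses}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $M=N$. Since $p\geq5$ and $p\mid N-1$, we have $p\nmid2N$, so $\mathbf Z_p$ is a flat algebra over $R=\mathbf Z[\frac1{2N}]$. Also $C^\circ=C_\infty$. Let $\varpi'$ be the composite
\[
H_1(X_1(N),C_\infty,\mathbf Z_p)=H_1(X_1(N),C^\circ,R)\otimes_R\mathbf Z_p\xrightarrow{\ \varpi_N\otimes1\ }\mathcal K_N\otimes_R\mathbf Z_p\to\mathcal K,
\]
where the last map is induced by $\mathbf Z[\zeta_N,\frac1N]\subset\mathbf Z[\zeta_N,\frac1{Np}]$. Nonzero residues modulo $N$ are units, so by Lemma~\ref{lem:gen}\,(b) the $\xi(u,v)$ with $u,v\in(\mathbf Z/N\mathbf Z)^\times$ generate the left side, and their images $\xi_1([(u,v)])$ under the projector $\frac12(1+\iota)$ generate $H_+$. Since $\varpi'\circ\iota=\varpi'$,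
\[
\varpi'\big(\xi_1([(u,v)])\big)=\varpi'(\xi(u,v))=\langle1-\zeta_N^u,1-\zeta_N^v\rangle.
\]
So $\tilde\varpi$ is the restriction of $\varpi'$ to $H_+$. By Lemma~\ref{lem:commute} the operators $T_\ell$ and $\langle\ell\rangle$ preserve $H_+$, and Theorem~\ref{thm:level}\,(2) gives both relations.
\end{proof}

The hypothesis $p\mid N-1$ entered only through $p\nmid2N$; its effect is to guarantee $\tilde\varpi\neq0$. No step divides by $\ell$, which is why $\ell=2,3,p$ need no separate treatment. The condition $M\geq4$ was used only to make $\Gamma_1(M)$ act freely, in Section~\ref{sec:manin}. Inverting $2M$ is what makes roots of unity negligible: it is used in the relations between Manin symbols, in Lemma~\ref{lem:tele}, in Step~2 of Proposition~\ref{prop:crit}, and in Lemma~\ref{lem:eval}, where it kills $J_L$. The prime $2$ cannot be kept. For $M=N$ the relation $[u,v]+[v,-u]=0$ would require $\{1-\zeta^u,1-\zeta^v\}+\{1-\zeta^v,1-\zeta^{-u}\}=0$ in $K_2(k)$, but by Section~\ref{sub:test} this element has tame symbol $(-u/v)(v/u)=-1$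 in $\mathbf F_N^\times$.

\begin{thebibliography}{9}

\bibitem{DS}
Diamond and Shurman, \emph{A First Course in Modular Forms}.

\bibitem{LW}
Emmanuel Lecouturier and Jun Wang, \emph{On a conjecture of Sharifi and Mazur's Eisenstein ideal}, arXiv:1910.03205 (2019).

\bibitem{Mil}
Milnor, \emph{Algebraic K-theory and quadratic forms}.

\end{thebibliography}
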